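\title{A Boolean algebra without a strictly positive measure whose subalgebras of size $\aleph_1$ are $\sigma$-centered}

\begin{abstract}
We construct in ZFC a Boolean algebra of cardinality $2^{\aleph_1}$ that carries no strictly positive finitely additive measure, although each of its subalgebras of cardinality at most $\aleph_1$ is $\sigma$-centered and therefore carries one. Consequently it is not consistent with GCH, nor even with CH, that every algebra without a strictly positive measure has a subalgebra of cardinality at most $\mathfrak c$ without one. The algebra carries no strictly positive exhaustive submeasure either, and its size can be lowered to the dominating number of $(\omega^{\omega_1},\le)$. In contrast, the absence of a strictly positive measure always reflects below a strongly compact cardinal.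
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{measure} on a Boolean algebra $\mathfrak A$ is a finitely additive function $\mu:\mathfrak A\to\mathbb R_+=[0,\infty)$, that is, $\mu(a\vee b)=\mu(a)+\mu(b)$ whenever $a\wedge b=0$. It is \emph{strictly positive} if $\mu(a)>0$ for every $a\in\mathfrak A^+=\mathfrak A\setminus\{0\}$. We write $\mathfrak A\in\mathsf{SPM}$ if $\mathfrak A$ carries a strictly positive measure. Such a measure restricts to every subalgebra, so an algebra with a subalgebra outside $\mathsf{SPM}$ is itself outside $\mathsf{SPM}$. This paper is about the converse: if $\mathfrak A\notin\mathsf{SPM}$, is there a \emph{small} subalgebra that is responsible?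

The responsible subalgebra is never countable, since every countable algebra is in $\mathsf{SPM}$ (Lemma~\ref{lem:centered}). In the simplest examples it has size $\aleph_1$. If $\mathfrak A$ contains uncountably many pairwise disjoint nonzero elements, then $\aleph_1$ of them generate a subalgebra outside $\mathsf{SPM}$, because at most $n\mu(1)$ pairwise disjoint elements can have measure $\ge 1/n$. In general one would like to argue by compactness: take strictly positive probability measures on the small subalgebras and pass to a limit along an ultrafilter. The limit is a measure on $\mathfrak A$, but the values at a fixed nonzero element may tend to $0$. A countably complete ultrafilter prevents this (Proposition~\ref{prop:compact}), so one expects large cardinals to yield reflection and combinatorial principles to refute it.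

Both expectations are met by two facts quoted in \cite{MP}. Let $\mathfrak c$ be the cardinality of the continuum. In the constructible universe $L$ there is an algebra $\mathfrak A\notin\mathsf{SPM}$ of size $\mathfrak c^+$ all of whose subalgebras of size $\le\mathfrak c$ are in $\mathsf{SPM}$. On the other side stands the axiom NMA$^-$: for every set $X$ there is a countably additive probability measure $\mu$ on $\mathcal P([X]^{<\mathfrak c})$ with $\mu(\{A\in[X]^{<\mathfrak c}:x\in A\})=1$ for every $x\in X$. It follows from the Normal Measure Axiom, whose consistency follows from the existence of a supercompact cardinal, and it implies that an algebra is in $\mathsf{SPM}$ as soon as all its subalgebras of size $<\mathfrak c$ are. These facts leave room for the guess that the example in $L$ is a feature of $L$ rather than of its cardinal arithmetic. The following question comes from Magidor and Plebanek \cite{MP}; GCH is the Generalized Continuum Hypothesis.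

\begin{quote}
\emph{Is it consistent with GCH that every algebra $\mathfrak A\notin\mathsf{SPM}$ contains a subalgebra $\mathfrak B\notin\mathsf{SPM}$ of cardinality $\le\mathfrak c$?}
\end{quote}

The answer is no, and the reason is a construction in ZFC. A family in $\mathfrak B^+$ is \emph{centered} if each of its finite subfamilies has nonzero meet, and $\mathfrak B$ is \emph{$\sigma$-centered} if $\mathfrak B^+$ is a union of countably many centered families.

\begin{theorem}[ZFC]\label{thm:main}
There is a Boolean algebra $\mathfrak A$ with $|\mathfrak A|=2^{\aleph_1}$ such that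
\begin{enumerate}
\item[(1)] $\mathfrak A\notin\mathsf{SPM}$;
\item[(2)] for every subalgebra $\mathfrak B\subseteq\mathfrak A$ with $|\mathfrak B|\le\aleph_1$, the set $\mathfrak B^+$ is a union of countably many centered families, which are traces of ultrafilters. In particular $\mathfrak B\in\mathsf{SPM}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:gch}
CH (hence GCH) implies that there is an algebra not in $\mathsf{SPM}$ all of whose subalgebras of cardinality $\le\mathfrak c$ are in $\mathsf{SPM}$. So it is not consistent with GCH that every $\mathfrak A\notin\mathsf{SPM}$ contains a subalgebra $\mathfrak B\notin\mathsf{SPM}$ with $|\mathfrak B|\le\mathfrak c$.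
\end{corollary}

\begin{proof}
CH says $\mathfrak c=\aleph_1$; take the algebra of Theorem~\ref{thm:main}.
\end{proof}

Under GCH the algebra has size $2^{\aleph_1}=\aleph_2=\mathfrak c^+$, as in the example in $L$.

The algebra contains $\aleph_1$ sequences of elements along each of which every measure tends to $0$. A measure thus determines a rate of decay, a function from a set of size $\aleph_1$ to $\omega$, and for every possible rate the algebra contains a trap for the measures with that rate. A subalgebra of size $\aleph_1$ sees only $\aleph_1$ traps, and these can be avoided simultaneously. Section~\ref{sec:model} shows the trap one cardinal lower, where it takes a few lines. Section~\ref{sec:construction} gives the construction, and Sections~\ref{sec:nomeasure} and~\ref{sec:small} prove (1) and (2). Section~\ref{sec:submeasures} sharpens the theorem in two directions, the size of the algebra and the class of set functions excluded. Section~\ref{sec:limits} shows how far non-reflection can go.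

\section{Clopen algebras, measures and separability}\label{sec:prelim}

An ordinal is the set of smaller ordinals, $[X]^2$ is the set of two-element subsets of $X$, and $[X]^{<\kappa}$ is the set of subsets of size $<\kappa$. We identify a subset of $X$ with its characteristic function, a point of the compact product space $2^X$.

All our algebras have the form $\operatorname{Clop}(K)$, the algebra of closed-and-open subsets of a closed set $K\subseteq 2^X$. By compactness a clopen set $W\subseteq K$ is a finite union of basic open sets, each of which fixes finitely many coordinates. Hence $\operatorname{Clop}(K)$ is generated by the sets $\{x\in K:x(\alpha)=1\}$, $\alpha\in X$, and whether a point of $K$ lies in $W$ depends on finitely many coordinates only.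

A sequence of sets is \emph{point-finite} if every point lies in only finitely many of them. The next lemma is our source of sequences along which all measures decay.

\begin{lemma}\label{lem:pointfinite}
Let $K$ be compact, $\mu$ a measure on $\operatorname{Clop}(K)$, and $(b_n)$ a point-finite sequence of clopen sets. Then $\mu(b_n)\to0$.
\end{lemma}

\begin{proof}
If a clopen set is the union of a disjoint sequence of clopen sets, then by compactness all but finitely many terms are empty. So $\mu$ is countably additive on $\operatorname{Clop}(K)$, and by the Carath\'eodory extension theorem it extends to a finite countably additive measure on the generated $\sigma$-algebra. The indicator functions of the $b_n$ tend to $0$ pointwise, and dominated convergence gives $\mu(b_n)\to0$.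
\end{proof}

Strictly positive measures on small subalgebras will come from countable dense sets.

\begin{lemma}\label{lem:centered}
\begin{enumerate}
\item[(a)] An algebra $\mathfrak B$ is $\sigma$-centered if and only if $\mathfrak B^+$ is a union of countably many ultrafilters, and then $\mathfrak B\in\mathsf{SPM}$. Countable algebras are $\sigma$-centered.
\item[(b)] If $K$ is separable and $\mathfrak B$ is a subalgebra of $\operatorname{Clop}(K)$, then $\mathfrak B^+$ is the union of the traces on $\mathfrak B$ of countably many ultrafilters of $\operatorname{Clop}(K)$; in particular $\mathfrak B$ is $\sigma$-centered.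
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Ultrafilters are centered, and every centered family extends to an ultrafilter. Let $\mathfrak B^+=\bigcup_kU_k$ with ultrafilters $U_k$ and put $\mu(a)=\sum\{2^{-k}:a\in U_k\}$. If $a\wedge b=0$, then $a\vee b\in U_k$ exactly when one of $a,b$ is in $U_k$, and $U_k$ does not contain both; so $\mu$ is additive, and it is strictly positive. In a countable algebra the singletons $\{a\}$, $a\ne0$, are countably many centered families.

(b) If $\{x_k:k\in\omega\}$ is dense, the ultrafilters $U_k=\{W:x_k\in W\}$ cover $\operatorname{Clop}(K)^+$, and the centered families $U_k\cap\mathfrak B$ cover $\mathfrak B^+$.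
\end{proof}

\begin{theorem}[Hewitt--Marczewski--Pondiczery]\label{thm:hmp}
A product of at most $\mathfrak c$ separable spaces is separable.
\end{theorem}

\begin{example}\label{ex:cube}
For $\sigma$-centeredness in place of $\mathsf{SPM}$, non-reflection is easy. Let $\mathfrak A=\operatorname{Clop}(2^{\mathfrak c^+})$. A subalgebra of size $\le\mathfrak c$ involves only a set $Y$ of $\le\mathfrak c$ coordinates, so it embeds in $\operatorname{Clop}(2^Y)$ and is $\sigma$-centered by Theorem~\ref{thm:hmp} and Lemma~\ref{lem:centered}. But $\mathfrak A$ is not $\sigma$-centered: if ultrafilters $U_k$ cover $\mathfrak A^+$, then $a\mapsto\{k:a\in U_k\}$ is a homomorphism into $\mathcal P(\omega)$ with trivial kernel, whereas $|\mathfrak A|=\mathfrak c^+$. Of course $\mathfrak A\in\mathsf{SPM}$ by the coin-tossing measure. Our task is to replace the cube by a closed subspace of a cube on which all strictly positive measures are destroyed while the small projections stay separable.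
\end{example}

\section{Admissible sets and a model example}\label{sec:model}

We need a compact space with a point-finite sequence $(b_n)$ of clopen sets, so that Lemma~\ref{lem:pointfinite} applies, in which nevertheless many of the $b_n$ intersect, so that there is room to avoid many traps at once. Call $s\subseteq\omega$ \emph{admissible} if $s=\emptyset$ or $s$ is finite and $|s|\le\min s$, and let $\mathcal S\subseteq2^\omega$ be the set of admissible sets. Thus no admissible set contains $0$, the only one containing $1$ is $\{1\}$, and those with minimum $2$ are $\{2\}$ and $\{2,n\}$ with $n>2$.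

\begin{lemma}\label{lem:S}
$\mathcal S$ is a countable closed subset of $2^\omega$ whose members are finite. A set with at most $m$ elements, all of them $\ge m$, is admissible.
\end{lemma}

\begin{proof}
The last statement holds because such a set $s\neq\emptyset$ has $|s|\le m\le\min s$. It remains to see that $\mathcal S$ is closed. Let $t\notin\mathcal S$. Then $t\ne\emptyset$; put $m=\min t$. Whether $t$ is infinite or finite with $|t|>m$, it has at least $m+1$ elements. Let $N$ exceed the first $m+1$ of them. Every $s$ with $s\cap N=t\cap N$ has $\min s=m$ and at least $m+1$ elements, so $s\notin\mathcal S$.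
\end{proof}

The sets $b_n=\{s\in\mathcal S:n\in s\}$ are clopen and point-finite, and any $m$ of them with indices $\ge m$ have a common point. The family $[\omega]^{<\omega}$ of all finite sets would not do: it is dense in $2^\omega$, and in $2^\omega$ the point mass at $\omega$ gives measure $1$ to every $\{s:n\in s\}$.

\begin{example}\label{ex:model}
Let $G$ be the set of all $g:\omega\to\omega\setminus\{0\}$ and let
\[
H=\bigl\{(y,t)\in\mathcal S^\omega\times2^G:\ t(g)=1\Rightarrow g(k)\in y_k\ \text{ for all } g\in G,\ k\in\omega\bigr\}.
\]
Each single implication is a clopen condition, so $H$ is compact. Put $b^k_n=\{(y,t):n\in y_k\}$ and $c_g=\{(y,t):t(g)=1\}$. Then $c_g\subseteq b^k_{g(k)}$ for all $k$, and $c_g\ne\emptyset$: take $y_k=\{g(k)\}$ and let $t$ be the characteristic function of $\{g\}$. Let $\mu$ be a measure on $\operatorname{Clop}(H)$. For each $k$ we have $\mu(b^k_n)\to0$ by Lemma~\ref{lem:pointfinite}, so there is $g\in G$ with $\mu(b^k_{g(k)})\le2^{-k}$ for all $k$. Then $\mu(c_g)=0$. So $\operatorname{Clop}(H)\notin\mathsf{SPM}$: the element $c_g$ is a trap for every measure that decays at rate $g$.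
\end{example}

This algebra is generated by $\mathfrak c$ elements, so under CH it is too small. We must use $\aleph_1$ copies of $\mathcal S$, so that there are $2^{\aleph_1}$ rates and no $\aleph_1$ of them suffice. Replacing $\omega$ by $\omega_1$ in the definition of $H$ does not work: the sets $b^k_n$ with $k<\omega$ and the sets $c_g$ with $g$ equal to $1$ on $\omega_1\setminus\omega$ generate a subalgebra of size at most $\mathfrak c$, and the argument of Example~\ref{ex:model} shows that it is not in $\mathsf{SPM}$. The trap is sprung by countably many copies of $\mathcal S$. We need a trap that works only when uncountably many copies act together. So the single element $c_g$ is replaced by $\aleph_1$ elements $c_{f,i}$, none of which is constrained by itself; only the pairwise intersections are, each by one copy of $\mathcal S$. A strictly positive measure is bounded below on uncountably many of the $c_{f,i}$, and many large sets cannot have small pairwise intersections.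

\section{The construction}\label{sec:construction}

Functions on $[\omega_1]^2$ are written $f(i,j)$ with $i<j$. In Example~\ref{ex:model} the $k$th copy of $\mathcal S$ came with the bound $2^{-k}$. Now each pair $i<j$ needs a natural number in the role of $k$, and it should be large for most pairs. For each $j<\omega_1$ fix an injection $e_j:j\to\omega$ and write $e(i,j)=e_j(i)$. We use only the following consequence of injectivity:
\begin{equation}\label{eq:e}
|\{i<j:e(i,j)<r\}|\le r\qquad\text{for all } j<\omega_1,\ r\in\omega.
\end{equation}
Let
\[
F=\bigl\{f\in\omega^{[\omega_1]^2}:\ f(i,j)\ge e(i,j)+1\ \text{ for all } i<j\bigr\},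
\]
so that $|F|=\aleph_0^{\aleph_1}=2^{\aleph_1}$. For $f\in F$ and $y=(y_{ij})\in\mathcal S^{[\omega_1]^2}$ call $P\subseteq\omega_1$ an \emph{$(f,y)$-clique} if $f(i,j)\in y_{ij}$ for all $i<j$ in $P$; these are the cliques of the graph on $\omega_1$ whose edges are the pairs with $f(i,j)\in y_{ij}$. The empty set and the singletons are cliques, and so is every subset of a clique. For $\Phi\subseteq F$ let
\[
K_\Phi=\bigl\{(y,C)\in\mathcal S^{[\omega_1]^2}\times(2^{\omega_1})^\Phi:\ C_f\text{ is an $(f,y)$-clique for every } f\in\Phi\bigr\},
\]
and put, for $i<j<\omega_1$, $n\in\omega$ and $f\in\Phi$,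
\[
b^{ij}_n=\{(y,C)\in K_\Phi:n\in y_{ij}\},\qquad c_{f,i}=\{(y,C)\in K_\Phi:i\in C_f\}.
\]

\begin{lemma}\label{lem:basic}
Let $\Psi\subseteq\Phi\subseteq F$.
\begin{enumerate}
\item[(a)] $K_\Phi$ is compact, and $\operatorname{Clop}(K_\Phi)$ is generated by the sets $b^{ij}_n$ and $c_{f,i}$.
\item[(b)] For fixed $i<j$ the sequence $(b^{ij}_n)_{n\in\omega}$ is point-finite.
\item[(c)] $c_{f,i}\cap c_{f,j}\subseteq b^{ij}_{f(i,j)}$ for $i<j$ and $f\in\Phi$.
\item[(d)] The sets $c_{f,i}$ are nonempty. If $|\Phi|\ge\aleph_1$, then $|\operatorname{Clop}(K_\Phi)|=|\Phi|$.
\item[(e)] The projection $\pi:K_\Phi\to K_\Psi$ is continuous and onto, and $\operatorname{Clop}(K_\Psi)$ is isomorphic to the subalgebra of $\operatorname{Clop}(K_\Phi)$ generated by all $b^{ij}_n$ and the $c_{f,i}$ with $f\in\Psi$.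
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The condition ``$i,j\in C_f\Rightarrow f(i,j)\in y_{ij}$'' involves three binary coordinates, so it is clopen. With Lemma~\ref{lem:S}, $K_\Phi$ is a closed subset of a cube whose coordinates correspond to the listed sets. Part (b) holds because $y_{ij}$ is finite, and (c) is the definition of a clique.

(d) The point with $y_{kl}=\emptyset$ for all $k<l$, $C_f=\{i\}$ and $C_g=\emptyset$ for $g\ne f$ lies in $c_{f,i}$ and in no $c_{g,i}$ with $g\ne f$. So the sets $c_{f,0}$, $f\in\Phi$, are distinct, while the algebra has at most $\aleph_1+|\Phi|$ generators.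

(e) A point of $K_\Psi$ lifts by putting $C_f=\emptyset$ for $f\in\Phi\setminus\Psi$. Since $\pi$ is onto, $W\mapsto\pi^{-1}[W]$ is an injective homomorphism, and it sends the generators of $\operatorname{Clop}(K_\Psi)$ to the sets with the same names in $K_\Phi$.
\end{proof}

\begin{remark}\label{rem:lower}
A lower bound on the functions, growing with the pair, cannot be omitted from the definition of $F$. Suppose we allowed the constant functions $f\equiv1$ and $g\equiv2$. The sets $c_{f,i}\cap c_{g,i}$, $i<\omega_1$, are nonempty (take all $y_{kl}$ empty and $C_f=C_g=\{i\}$) and pairwise disjoint, because no admissible $y_{ij}$ contains both $1$ and $2$. They would generate a subalgebra of size $\aleph_1$ outside $\mathsf{SPM}$.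
\end{remark}

The algebra of Theorem~\ref{thm:main} is $\operatorname{Clop}(K_F)$. What matters about $F$ is that it contains functions above every given rate. Call $\Phi\subseteq F$ \emph{dominating} if for every $h\in\omega^{[\omega_1]^2}$ there is $f\in\Phi$ with $h(i,j)\le f(i,j)$ for all $i<j$. The family $F$ is dominating, since $\max(h,e+1)\in F$.

\section{No strictly positive measure}\label{sec:nomeasure}

\begin{proposition}\label{prop:nomeasure}
If $\Phi\subseteq F$ is dominating, then $\operatorname{Clop}(K_\Phi)\notin\mathsf{SPM}$.
\end{proposition}

\begin{proof}
Suppose that $\mu$ is a strictly positive measure, normalized by $\mu(K_\Phi)=1$. By Lemmas~\ref{lem:pointfinite} and~\ref{lem:basic}(b), for each pair $i<j$ there is $h(i,j)$ with $\mu(b^{ij}_n)\le2^{-e(i,j)}$ for all $n\ge h(i,j)$. Choose $f\in\Phi$ with $f\ge h$ and write $c_i=c_{f,i}$. By Lemma~\ref{lem:basic}(c),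
\begin{equation}\label{eq:small}
\mu(c_i\cap c_j)\le2^{-e(i,j)}\qquad(i<j<\omega_1).
\end{equation}
All $\mu(c_i)$ are positive and there are uncountably many of them, so there are $\varepsilon>0$ and an uncountable $J\subseteq\omega_1$ with $\mu(c_i)\ge\varepsilon$ for $i\in J$. Choose $M$ with $M\varepsilon\ge2$ and then $r$ with $M^22^{-r}\le1$.

The bound \eqref{eq:small} is useless when $e(i,j)$ is small, so we look for $M$ elements of $J$ with no such pair. Join $i<j$ in $J$ if $e(i,j)<r$. By \eqref{eq:e} each $j$ is joined to at most $r$ smaller elements. Color $J$ with $r+1$ colors by recursion along the well-order, giving $j$ a color not used by the smaller elements joined to it. Some color class is infinite; let $T$ consist of $M$ of its elements. Then $e(i,j)\ge r$ for all $i<j$ in $T$.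

A point that lies in exactly $m\geq1$ of the sets $c_i$, $i\in T$, satisfies $m-\binom m2\le1$. Integrating this inequality between simple functions gives the Bonferroni inequality, and with \eqref{eq:small},
\[
1\ \ge\ \sum_{i\in T}\mu(c_i)-\sum_{i<j\text{ in }T}\mu(c_i\cap c_j)\ \ge\ M\varepsilon-\frac{M^2}2\,2^{-r}\ \ge\ 2-\frac12,
\]
a contradiction.
\end{proof}

The uncountability of the index set enters exactly once, in the choice of $\varepsilon$. On a countable set of indices the numbers $\mu(c_i)$ may tend to $0$, and this is what distinguishes the present trap from the one in Example~\ref{ex:model}.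

\section{Small subalgebras are $\sigma$-centered}\label{sec:small}

\begin{proposition}\label{prop:separable}
If $\Phi\subseteq F$ and $|\Phi|\le\aleph_1$, then $K_\Phi$ is separable.
\end{proposition}

The space $K_\Phi$ is a closed subspace of a product that is separable by Theorem~\ref{thm:hmp}, but separability does not pass to closed subspaces in general. We therefore map a full product $\Omega$ continuously onto a dense part of $K_\Phi$. A point of $\Omega$ proposes $y$ and sets $S_f\subseteq\omega_1$ freely, and the map thins out each $S_f$ to a clique by the rule
\begin{quote}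
keep $j\in S_f$ if and only if $f(i,j)\in y_{ij}$ for all $i\in S_f$ with $i<j$.
\end{quote}
The kept elements form a clique, and a clique is left unchanged. The difficulty is continuity: the fate of $j$ must depend on finitely many coordinates. This is the case if the \emph{column} $(y_{ij})_{i<j}$ is a single discrete coordinate and the set $\{i<j:f(i,j)\notin y_{ij}\}$ is finite. So we look for one $y^0$ for which these exceptional sets are finite for all $f\in\Phi$, and we allow as columns only the countably many finite modifications of the columns of $y^0$.

For one function $f$ take $y^0_{ij}=\{f(i,j)\}$; there are no exceptions. For two functions, $\{f_0(i,j),f_1(i,j)\}$ is admissible as soon as $e(i,j)\ge1$, since then both values are $\ge2$; by \eqref{eq:e} this excludes at most one $i$ in each column. For countably many functions $f_k$, $k\in\omega$, take $y^0_{ij}=\{f_k(i,j):k<e(i,j)\}$, a set of at most $e(i,j)$ numbers larger than $e(i,j)$; the exceptions for $f_k$ in column $j$ have $e(i,j)\le k$, so there are at most $k+1$ of them. For $\aleph_1$ functions $f_\xi$, $\xi<\omega_1$, there is no ranking by natural numbers that is finite-to-one.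 But column $j$ can serve the countably many $f_\xi$ with $\xi<j$, ranked by $e_j$ itself. The price is that the columns $j\le\xi$ do not serve $f_\xi$. They are countably many, and there we propose only a finite subset of $\xi+1$, as one more discrete coordinate.

\begin{proof}[Proof of Proposition~\ref{prop:separable}]
Continuous images of separable spaces are separable, so by Lemma~\ref{lem:basic}(e) we may enlarge $\Phi$ inside $F$ and assume $|\Phi|=\aleph_1$. Enumerate $\Phi=\{f_\xi:\xi<\omega_1\}$ without repetitions, write $C_\xi$ for $C_{f_\xi}$, and say $(\xi,y)$-clique for $(f_\xi,y)$-clique.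

\medskip\noindent\emph{Step 1: the base point.} For $i<j$ put
\[
y^0_{ij}=\{f_\xi(i,j):\ \xi<j,\ e(\xi,j)<e(i,j)\}.
\]
By \eqref{eq:e} this set has at most $e(i,j)$ elements, and each of them is $\ge e(i,j)+1$ because $f_\xi\in F$; this is the only use of the lower bound in the definition of $F$. So $y^0_{ij}\in\mathcal S$ by Lemma~\ref{lem:S}. Let $Z_j$ be the set of all $z\in\mathcal S^{\,j}$ with $z(i)=y^0_{ij}$ for all but finitely many $i<j$. It is countable, since $j$ and $\mathcal S$ are. For $\xi<j$ and $z\in Z_j$ put
\[
D_{\xi,j}(z)=\{i<j:\ f_\xi(i,j)\notin z(i)\}.
\]
This set is finite: it is contained in the union of $\{i<j:z(i)\ne y^0_{ij}\}$ and $\{i<j:e(i,j)\le e(\xi,j)\}$, and the latter is finite by \eqref{eq:e}.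

\medskip\noindent\emph{Step 2: a dense subspace.} Let $X$ be the set of all $(y,C)\in K_\Phi$ such that $(y_{ij})_{i<j}\in Z_j$ for every $j$ and $C_\xi\cap(\xi+1)$ is finite for every $\xi$. We claim that $X$ is dense. Let $W\subseteq K_\Phi$ be clopen and $(y^*,C^*)\in W$. Membership in $W$ depends on finitely many coordinates, so there are finite sets $I,\Xi\subseteq\omega_1$ such that $W$ contains every $(y,C)\in K_\Phi$ with $y_{ij}=y^*_{ij}$ for $i<j$ in $I$ and $C_\xi\cap I=C^*_\xi\cap I$ for $\xi\in\Xi$. Put $y_{ij}=y^*_{ij}$ if $i,j\in I$ and $y_{ij}=y^0_{ij}$ otherwise; put $C_\xi=C^*_\xi\cap I$ for $\xi\in\Xi$ and $C_\xi=\emptyset$ otherwise. The set $C^*_\xi\cap I$ is a $(\xi,y^*)$-clique and $y$ agrees with $y^*$ on pairs from $I$, so it is a $(\xi,y)$-clique. Hence $(y,C)\in X\cap W$.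

\medskip\noindent\emph{Step 3: the parameter space.} Give $Z_j$ and $[\xi+1]^{<\omega}$ the discrete topology and let
\[
\Omega=\prod_{j<\omega_1}Z_j\ \times\prod_{\xi<\omega_1}[\xi+1]^{<\omega}\ \times\prod_{\xi<\omega_1}2^{\,\omega_1\setminus(\xi+1)}.
\]
Counting each $2^{\omega_1\setminus(\xi+1)}$ as a product of two-point spaces, $\Omega$ is a product of $\aleph_1\le\mathfrak c$ countable spaces, hence separable by Theorem~\ref{thm:hmp}. For $(z,p,S)\in\Omega$ define $\psi(z,p,S)=(y,C)$ as follows. Put $y_{ij}=z_j(i)$. If $p_\xi$ is not a $(\xi,y)$-clique, put $C_\xi=\emptyset$; otherwise put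
\[
C_\xi=p_\xi\cup\bigl\{j\in S_\xi:\ (p_\xi\cup S_\xi)\cap D_{\xi,j}(z_j)=\emptyset\bigr\}.
\]
Here every $j\in S_\xi$ is larger than $\xi$, so $D_{\xi,j}(z_j)$ is defined and $C_\xi\cap(\xi+1)=p_\xi$.

\medskip\noindent\emph{Step 4: $\psi$ maps into $K_\Phi$.} Let $i<j$ be in $C_\xi$; then $p_\xi$ is a clique. If $j\le\xi$, both $i$ and $j$ lie in $p_\xi$. If $j>\xi$, then $j$ passed the test and $i\in p_\xi\cup S_\xi$, so $i\notin D_{\xi,j}(z_j)$. In both cases $f_\xi(i,j)\in y_{ij}$.

\medskip\noindent\emph{Step 5: $X\subseteq\psi[\Omega]$.} Given $(y,C)\in X$, let $z_j=(y_{ij})_{i<j}$, $p_\xi=C_\xi\cap(\xi+1)$ and $S_\xi=C_\xi\setminus(\xi+1)$. Then $p_\xi$ is a clique. If $j\in S_\xi$, then $p_\xi\cup S_\xi=C_\xi$ is a clique containing $j$, so it misses $D_{\xi,j}(z_j)$ and $j$ is kept. Thus $\psi(z,p,S)=(y,C)$.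

\medskip\noindent\emph{Step 6: $\psi$ is continuous.} It suffices to show that each coordinate of $\psi$ is locally constant. The coordinate $y_{ij}$ depends only on the discrete coordinate $z_j$. Fix $\xi$, $j$ and a point $(z',p',S')\in\Omega$. Let $O$ be the set of all $(z,p,S)$ with $p_\xi=p'_\xi$, with $z_k=z'_k$ for $k\in p'_\xi\cup\{j\}$, and, if $j>\xi$, with $S_\xi$ agreeing with $S'_\xi$ on the finite set $(D_{\xi,j}(z'_j)\cup\{j\})\setminus(\xi+1)$. These are finitely many conditions on discrete coordinates, so $O$ is an open neighborhood of $(z',p',S')$. Whether $p_\xi$ is a clique is decided by $p_\xi$ and the columns $z_k$, $k\in p_\xi$, so the answer is the same throughout $O$. If it is no, then $j\notin C_\xi$ on $O$. If it is yes and $j\le\xi$, then $j\in C_\xi$ if and only if $j\in p'_\xi$. If it is yes and $j>\xi$, then $D_{\xi,j}(z_j)=D_{\xi,j}(z'_j)$ on $O$, and the statements $j\in S_\xi$ and $(p_\xi\cup S_\xi)\cap D_{\xi,j}(z_j)=\emptyset$ have the same truth values throughout $O$.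

\medskip
Let $E\subseteq\Omega$ be countable and dense. By continuity $\psi[E]$ is dense in $\psi[\Omega]$, which contains $X$ and is therefore dense in $K_\Phi$.
\end{proof}

\begin{corollary}\label{cor:small}
Let $\Phi\subseteq F$ and let $\mathfrak B\subseteq\operatorname{Clop}(K_\Phi)$ be a subalgebra with $|\mathfrak B|\le\aleph_1$. Then $\mathfrak B^+$ is a union of countably many traces of ultrafilters. In particular $\mathfrak B$ is $\sigma$-centered and $\mathfrak B\in\mathsf{SPM}$.
\end{corollary}

\begin{proof}
Each element of $\mathfrak B$ is a Boolean combination of finitely many generators. So there is $\Psi\subseteq\Phi$ with $|\Psi|\le\aleph_1$ such that $\mathfrak B$ lies in the subalgebra generated by all $b^{ij}_n$ and the $c_{f,i}$ with $f\in\Psi$. This subalgebra is isomorphic to $\operatorname{Clop}(K_\Psi)$ by Lemma~\ref{lem:basic}(e). Apply Proposition~\ref{prop:separable} and Lemma~\ref{lem:centered}.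
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathfrak A=\operatorname{Clop}(K_F)$. Then $|\mathfrak A|=|F|=2^{\aleph_1}$ by Lemma~\ref{lem:basic}(d), part (1) is Proposition~\ref{prop:nomeasure}, and part (2) is Corollary~\ref{cor:small}.
\end{proof}

\section{Dominating families and exhaustive submeasures}\label{sec:submeasures}

A \emph{submeasure} on $\mathfrak A$ is a function $\nu:\mathfrak A\to\mathbb R_+$ with $\nu(0)=0$ that is monotone and subadditive: $\nu(a)\le\nu(b)$ for $a\le b$, and $\nu(a\vee b)\le\nu(a)+\nu(b)$. It is \emph{strictly positive} if $\nu(a)>0$ for $a\ne0$, and \emph{exhaustive} if $\nu(a_n)\to0$ for every disjoint sequence $(a_n)$. A measure $\mu$ is an exhaustive submeasure, because $\sum_n\mu(a_n)\le\mu(1)$ for disjoint $a_n$. An algebra has \emph{precaliber $\aleph_1$} if every uncountable family of nonzero elements has an uncountable centered subfamily. The \emph{dominating number} of $(\omega^{\omega_1},\le)$ is the least size of a family $G\subseteq\omega^{\omega_1}$ such that every $h\in\omega^{\omega_1}$ lies everywhere below some member of $G$.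

\begin{theorem}[ZFC]\label{thm:strong}
Let $\Phi\subseteq F$ be dominating and $\mathfrak A_\Phi=\operatorname{Clop}(K_\Phi)$.
\begin{enumerate}
\item[(a)] Every subalgebra of $\mathfrak A_\Phi$ of size $\le\aleph_1$ is $\sigma$-centered; in particular $\mathfrak A_\Phi$ has precaliber $\aleph_1$.
\item[(b)] $\mathfrak A_\Phi$ carries no strictly positive exhaustive submeasure. A fortiori $\mathfrak A_\Phi\notin\mathsf{SPM}$.
\item[(c)] $|\mathfrak A_\Phi|=|\Phi|\ge\aleph_2$. The size may be taken to be the dominating number of $(\omega^{\omega_1},\le)$. Under GCH it is $\aleph_2=\mathfrak c^+$, the least size of any algebra outside $\mathsf{SPM}$ all of whose subalgebras of size $\le\mathfrak c$ are in $\mathsf{SPM}$.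
\end{enumerate}
\end{theorem}

The proof of Proposition~\ref{prop:nomeasure} used additivity twice, in dominated convergence and in the Bonferroni inequality. For (b) both steps must be replaced. The first replacement rests on the fact that an exhaustive submeasure cannot keep a sequence of large sets almost disjoint.

\begin{lemma}\label{lem:overlap}
Let $\nu$ be an exhaustive submeasure on an algebra of sets, and let $\nu(a_k)\ge\delta>0$ for all $k\in\omega$. Then there are $m\in\omega$ and $\delta'>0$ such that $\nu(a_m\cap a_k)\ge\delta'$ for infinitely many $k$.
\end{lemma}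

\begin{proof}
First, there is $N$ with $\nu\bigl(a_k\setminus\bigcup_{n\le N}a_n\bigr)<\delta/2$ for all $k$. Otherwise put $k_0=0$ and choose $k_{t+1}$ such that $d_t=a_{k_{t+1}}\setminus\bigcup_{n\le k_t}a_n$ has $\nu(d_t)\ge\delta/2$. As $d_t\ne\emptyset$, we have $k_{t+1}>k_t$. For $s<t$ we have $d_s\subseteq a_{k_{s+1}}$ and $k_{s+1}\le k_t$, so $d_s\cap d_t=\emptyset$. This contradicts exhaustivity. With this $N$, subadditivity gives $\sum_{m\le N}\nu(a_m\cap a_k)\ge\delta/2$ for each $k$. So for each $k$ some $m\le N$ has $\nu(a_m\cap a_k)\ge\delta/(2(N+1))$, and one $m$ serves infinitely many $k$.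
\end{proof}

\begin{lemma}\label{lem:pointfinite2}
Let $K$ be compact, $\nu$ an exhaustive submeasure on $\operatorname{Clop}(K)$, and $(b_n)$ a point-finite sequence of clopen sets. Then $\nu(b_n)\to0$.
\end{lemma}

\begin{proof}
Suppose that $\nu(b_k)\ge\delta_0>0$ for all $k$ in an infinite set $A_0\subseteq\omega$, and put $u_0=K$. We construct $n_1<n_2<\cdots$, numbers $\delta_t>0$ and infinite sets $A_t$ above $n_t$ such that $u_t=b_{n_1}\cap\dots\cap b_{n_t}$ satisfies $\nu(u_t\cap b_k)\ge\delta_t$ for $k\in A_t$. Given these at stage $t$, apply Lemma~\ref{lem:overlap} to the sequence $(u_t\cap b_k)_{k\in A_t}$. It gives $n_{t+1}\in A_t$, $\delta_{t+1}>0$ and infinitely many $k\in A_t$ with $\nu(u_t\cap b_{n_{t+1}}\cap b_k)\ge\delta_{t+1}$; let $A_{t+1}$ consist of those $k$ that exceed $n_{t+1}$. The closed sets $u_t$ are nonempty and decreasing, so by compactness some point lies in all $b_{n_t}$, contrary to point-finiteness.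
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(a) The first statement is Corollary~\ref{cor:small}. Any $\aleph_1$ nonzero elements generate a subalgebra of size $\aleph_1$. They are covered by countably many centered families, one of which contains $\aleph_1$ of them.

(b) Suppose that $\nu$ is a strictly positive exhaustive submeasure. By Lemmas~\ref{lem:pointfinite2} and~\ref{lem:basic}(b) there is $h$ with $\nu(b^{ij}_n)\le2^{-e(i,j)}$ for $n\ge h(i,j)$. Choose $f\in\Phi$ with $f\ge h$ and put $c_i=c_{f,i}$. By Lemma~\ref{lem:basic}(c) and monotonicity, $\nu(c_i\cap c_j)\le2^{-e(i,j)}$ for $i<j$. Fix $\varepsilon>0$ and an uncountable $J$ with $\nu(c_i)\ge\varepsilon$ for $i\in J$, and fix $r$ with $2^{-r}\le\varepsilon/2$.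

Finitely many almost disjoint large sets do not contradict exhaustivity. We need an infinite sequence in which the overlaps of each set with all its predecessors have a small sum, so a fixed lower bound for $e$ on pairs is not enough. We choose $j_1<j_2<\cdots$ and uncountable sets $J=J_1\supseteq J_2\supseteq\cdots$ with $j_k\in J_k$ and
\[
J_{k+1}=\{j\in J_k:\ j>j_k,\ e(j_k,j)\ge k+r\}.
\]
Suppose that $J_k$ is uncountable but no choice of $j_k\in J_k$ makes $J_{k+1}$ uncountable. Take a set $R\subseteq J_k$ of $k+r+1$ elements. All but countably many $j\in J_k$ lie above $R$ and satisfy $e(i,j)<k+r$ for every $i\in R$, which contradicts \eqref{eq:e}. So the recursion goes through. For $l<k$ we have $j_k\in J_{l+1}$, hence $\nu(c_{j_l}\cap c_{j_k})\le2^{-(l+r)}$. The sets $c_{j_k}\setminus\bigcup_{l<k}c_{j_l}$ are pairwise disjoint, and by subadditivity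
\[
\nu\Bigl(c_{j_k}\setminus\bigcup_{l<k}c_{j_l}\Bigr)\ \ge\ \varepsilon-\sum_{l\ge1}2^{-(l+r)}\ =\ \varepsilon-2^{-r}\ \ge\ \varepsilon/2 .
\]
This contradicts exhaustivity.

(c) Fix an enumeration $(q_\alpha)_{\alpha<\omega_1}$ of $[\omega_1]^2$ without repetitions. For any functions $f_\alpha$, $\alpha<\omega_1$, the function $h(q_\alpha)=f_\alpha(q_\alpha)+1$ lies everywhere below none of them. So $|\Phi|\ge\aleph_2$, and $|\mathfrak A_\Phi|=|\Phi|$ by Lemma~\ref{lem:basic}(d). The enumeration identifies $\omega^{[\omega_1]^2}$ with $\omega^{\omega_1}$. If $G$ is a family witnessing the dominating number $\lambda$, then $\{\max(g,e+1):g\in G\}\subseteq F$ is dominating and has size $\le\lambda$, hence exactly $\lambda$. Under GCH, $\aleph_2\le|\Phi|\le2^{\aleph_1}=\aleph_2=\mathfrak c^+$. An algebra outside $\mathsf{SPM}$ of size $\le\mathfrak c$ is a subalgebra of itself, so no smaller example exists.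
\end{proof}

\section{Limits of non-reflection}\label{sec:limits}

We return to the limit argument from the introduction. A filter is \emph{$\kappa$-complete} if it is closed under intersections of fewer than $\kappa$ members. An uncountable regular cardinal $\kappa$ is \emph{strongly compact} if every $\kappa$-complete filter on any set extends to a $\kappa$-complete ultrafilter. If $U$ is an ultrafilter and $\varphi$ a bounded real function defined on a member of $U$, then $\lim_{x\to U}\varphi(x)$ is the unique real $\rho$ with $\{x:|\varphi(x)-\rho|<\eta\}\in U$ for all $\eta>0$; this limit is additive and preserves weak inequalities that hold on a member of $U$.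

\begin{proposition}\label{prop:compact}
If $\kappa$ is strongly compact, then every $\mathfrak A\notin\mathsf{SPM}$ has a subalgebra $\mathfrak B\notin\mathsf{SPM}$ with $|\mathfrak B|<\kappa$.
\end{proposition}

\begin{proof}
Suppose that all subalgebras of size $<\kappa$ are in $\mathsf{SPM}$; we may assume $0\ne1$ in $\mathfrak A$. For $x\in[\mathfrak A]^{<\kappa}$ the subalgebra generated by $x$ has size at most $\max(|x|,\aleph_0)<\kappa$; let $\mu_x$ be a strictly positive measure on it with $\mu_x(1)=1$. For $w\in[\mathfrak A]^{<\kappa}$ let $\hat w=\{x\in[\mathfrak A]^{<\kappa}:w\subseteq x\}$. These sets are nonempty, and since $\kappa$ is regular, the intersection of fewer than $\kappa$ of them is again of this form. So they generate a $\kappa$-complete filter, which extends to a $\kappa$-complete ultrafilter $U$. In particular $U$ is countably complete and $\{x:a\in x\}\in U$ for every $a\in\mathfrak A$.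

Put $\mu(a)=\lim_{x\to U}\mu_x(a)$; the function $x\mapsto\mu_x(a)$ is defined on $\{x:a\in x\}$ and has values in $[0,1]$. If $a\wedge b=0$, then $\mu_x(a\vee b)=\mu_x(a)+\mu_x(b)$ on $\{x:a,b,a\vee b\in x\}\in U$, so $\mu$ is additive. If $a\ne0$, then
\[
\{x:a\in x\}=\bigcup_{n\ge1}\{x:\ a\in x,\ \mu_x(a)>1/n\}.
\]
By countable completeness one of the sets on the right is in $U$, and then $\mu(a)\ge1/n>0$. So $\mathfrak A\in\mathsf{SPM}$.
\end{proof}

The proposition holds in particular in any model of GCH that contains a strongly compact cardinal. So under GCH the obstruction at $\mathfrak c$ is unconditional, but it need not persist to all cardinals.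

\begin{remark}\label{rem:ch}
The failure of CH is essential for reflection to size $\le\mathfrak c$: by Theorem~\ref{thm:main} that reflection implies $\mathfrak c\ge\aleph_2$, and by the consequence of NMA$^-$ quoted in the introduction it is consistent relative to a supercompact cardinal. The same consequence shows, under the same consistency assumption, that ``$\le\aleph_1$'' in Theorem~\ref{thm:main} cannot be replaced in ZFC by ``$<\mathfrak c$''.
\end{remark}

\begin{thebibliography}{9}

\bibitem{MP}
Menachem Magidor and Grzegorz Plebanek,
\emph{On Boolean algebras with strictly positive measures},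
arXiv:1809.04118 (2018).

\end{thebibliography}
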